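\title{Square-zero symmetric matrices and the degree degeneration of the projection Grassmannian}

\begin{abstract}
The projection Grassmannian $\mathrm{pGr}(d,n)$ is the affine variety of complex symmetric $n\times n$ matrices $P$ with $P^2=P$ and trace $d$. We determine the initial ideal of its ideal with respect to total degree. For $d=\lfloor n/2\rfloor$ it is $\langle P^2,\operatorname{tr}P\rangle$; this ideal is radical for all $n\ge 2$, prime for odd $n$ and not prime for even $n$. This answers a question from the work of Devriendt, Friedman, Reinke and Sturmfels. For general $d$ one adds the minors of size $\min(d,n-d)+1$. We describe the quotient ring as an $O(n)$-module, show that the components of the limit are normal with rational singularities, and show that the limit is Cohen--Macaulay. The main step identifies the dual of the quotient ring with a space of traceless tensors, each irreducible summand of which is reached by an isotropic subspace.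
\end{abstract}

\section{Introduction}\label{sec:intro}

A $d$-dimensional subspace of $\mathbb R^n$ is determined by the orthogonal projection onto it, that is, by a symmetric matrix $P$ with $P^2=P$ and trace $d$. This presents the Grassmannian as an affine variety cut out by quadrics and one linear equation. We study how the complex points of this variety go to infinity.

Fix $n\ge 2$. Let $E$ be the space of complex symmetric $n\times n$ matrices, and let $S=\mathbb C[P]=\bigoplus_k S_k$ be the polynomial ring in the entries $p_{ij}$ $(1\le i\le j\le n)$ of a symmetric matrix $P$, graded by total degree; we put $p_{ji}=p_{ij}$. For $0\le d\le n$ the \emph{projection Grassmannian} is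
\[
\mathrm{pGr}(d,n)=\{P\in E:\ P^2=P,\ \operatorname{tr}P=d\}.
\]
Its ideal $I_{n,d}\subset S$ is generated by the entries of $P^2-P$ and by $\operatorname{tr}P-d$. This ideal is known to be prime; a short proof is included in Lemma~\ref{lem:pGr}.

For $0\ne F\in S$ let $\operatorname{in}(F)$ be the homogeneous component of $F$ of highest degree. The \emph{initial ideal} $\operatorname{in}(I)$ of an ideal $I\subset S$ is generated by all $\operatorname{in}(F)$ with $0\neq F\in I$. To see what it measures, put $F^h(P,t)=t^{\deg F}F(P/t)$ and let $I^h\subset S[t]$ be generated by the $F^h$ with $0\ne F\in I$. For $I=I_{n,d}$, setting $t=c\neq0$ in $I^h$ gives the ideal of the rescaled variety $c\cdot\mathrm{pGr}(d,n)$, and setting $t=0$ gives $\operatorname{in}(I_{n,d})$. This family is the Gr\"obner degeneration for the partial monomial order given by total degree, and $\operatorname{in}(I_{n,d})$ is the ideal of its limit. As $c\to0$, bounded parts of the variety shrink to the origin, and what survives are the directions in which it is unbounded.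

The rescaled variety has the equations $P^2=cP$ and $\operatorname{tr}P=cd$. Letting $c\to 0$ in these equations gives the ideal
\[
J=\langle P^2,\ \operatorname{tr}P\rangle\subset\operatorname{in}(I_{n,d}),
\]
where $P^2$ stands for its entries. A matrix with $P^2=0$ is nilpotent and has trace zero, so the zero set of $J$ is $\{P\in E:P^2=0\}$. The trace is nevertheless needed: the ideal $\langle P^2\rangle$ contains no linear form, so it is not radical.

The inclusion $J\subset\operatorname{in}(I_{n,d})$ can be strict, because highest components may cancel in a combination of the generators. Take $d=1$, and write $(x,y)=x^Ty$. The points of $\mathrm{pGr}(1,n)$ are the matrices $vv^T/(v,v)$ with $(v,v)\ne0$. Such a matrix goes to infinity when $v$ tends to a vector $u\neq0$ with $(u,u)=0$, and it does so in the direction $uu^T$, a matrix of rank one and square zero. On the other hand, the matrix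
\begin{equation}\label{eq:N}
N=\begin{pmatrix}1&i\\ i&-1\end{pmatrix}
\end{equation}
satisfies $N^2=0$, and block-diagonal matrices with blocks $N$ and $0$ are symmetric square-zero matrices of every rank up to $\lfloor n/2\rfloor$. No larger rank occurs, since $P^2=0$ means $\operatorname{im}P\subset\ker P$. In general a projection of trace $d$ has rank $d$, and $P\mapsto 1-P$ exchanges $d$ with $n-d$, so one expects only ranks up to $\min(d,n-d)$ in the limit. The ideal $J$ does not see this bound, and the bound is vacuous exactly when $\min(d,n-d)=\lfloor n/2\rfloor$.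

The case $n=2$, $d=1$ shows what else to expect. Write $P=\left(\begin{smallmatrix}a&b\\ b&c\end{smallmatrix}\right)$. Then $I_{2,1}=\langle a+c-1,\ a^2+b^2-a\rangle$ defines a circle. The entries of $P^2$ are $a^2+b^2$, $b(a+c)$ and $b^2+c^2=a^2+b^2+(c-a)(a+c)$, so $J=\langle a+c,\ a^2+b^2\rangle$ defines the two lines spanned by $N$ and by its complex conjugate. They are the directions of the two asymptotes of the complex circle.

The following question comes from \cite{DFRS}.

\begin{quote}
Let $d=\lfloor n/2\rfloor$. Is it true that the limit of $\mathrm{pGr}(d,n)$ under the degeneration by total degree is the variety of symmetric matrices with square zero, that $\operatorname{in}(I_{n,d})=\langle P^2,\operatorname{tr}P\rangle$, and that this ideal is radical for every $n\ge2$ but not prime for even $n$?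
\end{quote}

The answer is yes, and we determine the initial ideal for every $d$. For an integer $0\le r\le n/2$ put
\[
J_r=J+\langle (r+1)\times(r+1)\text{ minors of }P\rangle,\qquad X_r=\{P\in E:\ P^2=0,\ \operatorname{rank}P\le r\}.
\]
Then $X_r$ is the zero set of $J_r$, and $X_{\lfloor n/2\rfloor}=\{P\in E:P^2=0\}$. The complex orthogonal group $O(n)$ acts on $E$ by $P\mapsto gPg^T=gPg^{-1}$, and hence on $S$; it preserves $J$, $J_r$, $I_{n,d}$ and $X_r$. For a partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ of $k$ we write $\lambda\vdash k$, we let $\ell(\lambda)$ be the number of nonzero parts, and we put $2\lambda=(2\lambda_1,2\lambda_2,\dots)$. The $O(n)$-modules $\mathbb S_{[\mu]}V$ of traceless tensors on $V=\mathbb C^n$ are recalled in Section~\ref{sec:schur}. We write $I(X)$ for the vanishing ideal of $X\subset E$ and $V(\mathfrak a)$ for the zero set of an ideal $\mathfrak a$.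

\begin{theorem}\label{thm:main}
Let $n\ge2$, $0\le d\le n$ and $r=\min(d,n-d)$.
\begin{enumerate}
\item[(a)] The ideal $J_r$ is radical, so $J_r=I(X_r)$. Moreover $J_r=J$ if and only if $r=\lfloor n/2\rfloor$, that is, if and only if $d\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$.
\item[(b)] $\operatorname{in}(I_{n,d})=J_r$.
\item[(c)] If $n\ne 2d$, then $J_r$ is prime. If $n=2d$, then $J_r$ is not prime: $X_r$ has exactly two irreducible components.
\item[(d)] For every $k\ge 0$ there is an isomorphism of $O(n)$-modules
\[
\bigl(S/\operatorname{in}(I_{n,d})\bigr)_k\cong\bigoplus_{\lambda\vdash k,\ \ell(\lambda)\le r}\mathbb S_{[2\lambda]}V .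
\]
Hence $\dim\bigl(S/\operatorname{in}(I_{n,d})\bigr)_k=\sum_{\lambda\vdash k,\ \ell(\lambda)\le r}\dim\mathbb S_{[2\lambda]}V$.
\end{enumerate}
\end{theorem}

Taking $d=\lfloor n/2\rfloor$ in (a)--(c) answers the question, and shows in addition that $J$ is prime for odd $n$. Note that every integer $r$ with $0\le r\le n/2$ occurs in the theorem, and that $n\neq 2d$ is equivalent to $2r<n$.

\begin{theorem}\label{thm:sing}
Let $n$, $d$, $r$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] If $2r<n$, then $X_r$ is normal with rational singularities.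
\item[(b)] If $n=2m$ and $r=m$, then both components $X^+$, $X^-$ of $X_m$ are normal with rational singularities, and $I(X^+)+I(X^-)=J_{m-1}=I(X_{m-1})$. That is, the scheme-theoretic intersection of the components is the reduced variety $X_{m-1}$, which has codimension one in each.
\item[(c)] The ring $S/\operatorname{in}(I_{n,d})$ is Cohen--Macaulay, and the closure of $\mathrm{pGr}(d,n)$ in $\mathbb P(E\oplus\mathbb C)$ is arithmetically Cohen--Macaulay.
\end{enumerate}
\end{theorem}

We never compute $\operatorname{in}(I_{n,d})$ directly. Part (b) of Theorem~\ref{thm:main} comes from the chain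
\begin{equation}\label{eq:sandwich}
J_r\ \subset\ \operatorname{in}(I_{n,d})\ \subset\ I\bigl(V(\operatorname{in}(I_{n,d}))\bigr)\ =\ I(X_r)\ =\ J_r .
\end{equation}
The first equality follows from a dimension count and the symmetry under $O(n)$ (Sections~\ref{sec:geom} and~\ref{sec:initial}). The last equality is the heart of the matter, and it is proved by duality in Sections~\ref{sec:dual}--\ref{sec:radical}. Section~\ref{sec:sing} proves Theorem~\ref{thm:sing} by means of a resolution of singularities and the Borel--Weil--Bott theorem.

\section{Duality and traceless tensors}\label{sec:dual}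

Let $V=\mathbb C^n$ with standard basis $e_1,\dots,e_n$ and the form $(x,y)=x^Ty$. A subspace is \emph{isotropic} if the form vanishes identically on it. We identify $P\in E$ with the symmetric tensor $\sum_{i,j}P_{ij}\,e_i\otimes e_j\in V\otimes V$; the action $P\mapsto gPg^T$ of $g\in GL(V)$ becomes the diagonal action on $V\otimes V$. For a subspace $L\subset V$ put $\mathrm{Sym}^2L=E\cap(L\otimes L)$. Two facts about $P\in E$ are used throughout:
\begin{equation}\label{eq:basic}
P\in\mathrm{Sym}^2L\iff \operatorname{im}P\subset L,\qquad\qquad P^2=0\iff\operatorname{im}P\text{ is isotropic}.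
\end{equation}
For the first, $P=\sum_j Pe_j\otimes e_j$ lies in $L\otimes V$ exactly when all columns of $P$ lie in $L$; by symmetry $P$ then lies in $V\otimes L$ as well, and $(L\otimes V)\cap(V\otimes L)=L\otimes L$. The second follows from $(Px,Py)=x^TP^2y$.

To prove $J_r=I(X_r)$ we would have to show that every polynomial vanishing on $X_r$ is a combination of the generators, and the generators give no handle on this. On the dual side the generators turn into explicit linear equations on tensors, and the points of $X_r$ turn into explicit solutions. The task becomes to show that these solutions span.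

Let $\Gamma_k\subset\mathfrak S_{2k}$ be the group of permutations that map each of the blocks $\{1,2\},\{3,4\},\dots,\{2k-1,2k\}$ onto a block. It acts on $V^{\otimes 2k}$ by permuting factors. Put
\[
T_k=(V^{\otimes2k})^{\Gamma_k}=(E^{\otimes k})^{\mathfrak S_k}.
\]
It contains $P^{\otimes k}$ for every $P\in E$. We denote the coordinates of $\tau\in V^{\otimes 2k}$ in the standard basis by $\tau_{i_1j_1\cdots i_kj_k}$.

\begin{lemma}\label{lem:pairing}
The rule $\langle p_{i_1j_1}\cdots p_{i_kj_k},\tau\rangle=\tau_{i_1j_1\cdots i_kj_k}$ defines a perfect $GL(V)$-invariant pairing $S_k\times T_k\to\mathbb C$ with $\langle F,P^{\otimes k}\rangle=F(P)$. For a homogeneous ideal $\mathfrak a\subset S$ let $\operatorname{Ann}_k(\mathfrak a)\subset T_k$ be the annihilator of $\mathfrak a\cap S_k$. If $X\subset E$ is stable under multiplication by scalars, then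
\[
\operatorname{Ann}_k(I(X))=\operatorname{span}\{P^{\otimes k}:P\in X\}.
\]
In particular $T_k$ is spanned by the tensors $P^{\otimes k}$, $P\in E$.
\end{lemma}

\begin{proof}
A tensor lies in $T_k$ if and only if its coordinates are constant on the $\Gamma_k$-orbits of index sequences. Two index sequences give the same monomial $p_{i_1j_1}\cdots p_{i_kj_k}$ if and only if they lie in the same orbit. So the pairing is well defined, and the monomials form the basis dual to the orbit sums in $T_k$. The coordinates of $P^{\otimes k}$ are the products $P_{i_1j_1}\cdots P_{i_kj_k}$, which gives $\langle F,P^{\otimes k}\rangle=F(P)$. For $X$ as in the statement, $I(X)$ is homogeneous and $I(X)\cap S_k$ is the annihilator in $S_k$ of the span of the $P^{\otimes k}$, $P\in X$; perfectness gives the formula. The case $X=E$ gives the last assertion. Invariance holds on the spanning tensors, since $(g\cdot F)(g\cdot P)=F(P)$.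
\end{proof}

By perfectness, $\operatorname{Ann}_k(\mathfrak a)$ is the dual space of $(S/\mathfrak a)_k$, we have $\operatorname{Ann}_k(\mathfrak a+\mathfrak b)=\operatorname{Ann}_k(\mathfrak a)\cap\operatorname{Ann}_k(\mathfrak b)$, and $\mathfrak a\subset\mathfrak b$ holds if and only if $\operatorname{Ann}_k(\mathfrak a)\supset\operatorname{Ann}_k(\mathfrak b)$ for all $k$.

For $1\le a<b\le N$ the \emph{contraction} $C_{ab}:V^{\otimes N}\to V^{\otimes(N-2)}$ sends $x_1\otimes\cdots\otimes x_N$ to $(x_a,x_b)$ times the tensor product of the remaining factors. In coordinates, it sets the indices in positions $a$ and $b$ equal and sums over their common value. The space $V^{[N]}$ of \emph{traceless tensors} is the intersection of the kernels of all $C_{ab}$. It is stable under $O(n)$ and under $\mathfrak S_N$, and it contains $L^{\otimes N}$ for every isotropic $L$.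

\begin{lemma}\label{lem:traceless}
$\operatorname{Ann}_k(J)=T_k\cap V^{[2k]}$.
\end{lemma}

\begin{proof}
The space $J\cap S_k$ is spanned by the products of $\operatorname{tr}P$ with monomials of degree $k-1$ and of $(P^2)_{ij}=\sum_a p_{ia}p_{aj}$ with monomials of degree $k-2$. For $\tau\in T_k$,
\[
\Bigl\langle\operatorname{tr}P\prod_{s\ge2}p_{i_sj_s},\tau\Bigr\rangle=\sum_a\tau_{aa\,i_2j_2\cdots},\qquad
\Bigl\langle (P^2)_{ij}\prod_{s\ge3}p_{i_sj_s},\tau\Bigr\rangle=\sum_a\tau_{ia\,aj\,i_3j_3\cdots}.
\]
The right-hand sides are the coordinates of $C_{12}\tau$ and of $C_{23}\tau$. So $\tau\in\operatorname{Ann}_k(J)$ if and only if $C_{12}\tau=0$ and, when $k\ge2$, $C_{23}\tau=0$. If $\sigma\in\Gamma_k$ maps $\{a,b\}$ to $\{a',b'\}$, then $C_{a'b'}\tau=C_{a'b'}(\sigma\tau)$ equals $C_{ab}\tau$ up to a permutation of the factors. The group $\Gamma_k$ has two orbits on unordered pairs of positions: pairs inside a block, represented by $\{1,2\}$, and pairs meeting two blocks, represented by $\{2,3\}$. Hence the two conditions say that all contractions of $\tau$ vanish.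
\end{proof}

Thus the two kinds of generators of $J$ match the two kinds of contractions: the trace contracts inside a block, and $P^2$ contracts across blocks.

\begin{example}[the whole argument for $n=2$]\label{ex:n2}
Put $u_\pm=e_1\pm ie_2$, so that $(u_+,u_+)=(u_-,u_-)=0$ and $(u_+,u_-)=2$. The matrices $P_\pm=u_\pm u_\pm^T$ are $N$ and its conjugate, and $X_1=\mathbb CP_+\cup\mathbb CP_-$. Write a tensor as $\tau=\sum_w\tau_w\,u_{w_1}\otimes\cdots\otimes u_{w_{2k}}$, the sum over words $w$ in the letters $+,-$. The contraction $C_{ab}$ kills the words with $w_a=w_b$ and sends the others to twice the word with positions $a,b$ deleted. So $C_{ab}\tau=0$ says that $\tau_w=-\tau_{w'}$ whenever $w_a\neq w_b$ and $w'$ arises from $w$ by exchanging these two letters.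

Let $\tau\in T_k\cap V^{[2k]}$, $k\geq1$, and let $w$ contain both letters. If $k=1$, then $\tau_{+-}=-\tau_{-+}$, while $\tau_{+-}=\tau_{-+}$ by symmetry; so both vanish. If $k\ge2$, choose three positions at which $w$ reads, in some order, $++-$ (or $--+$, which is the same after renaming the letters). The three words obtained by arranging these letters as $++-$, $+-+$, $-++$ differ pairwise by an exchange of a $+$ and a $-$. Their coefficients $x,y,z$ satisfy $x=-y$, $y=-z$, $z=-x$, and so vanish. Therefore
\[
\operatorname{Ann}_k(J)=\mathbb C\,u_+^{\otimes2k}\oplus\mathbb C\,u_-^{\otimes2k}=\mathbb C\,P_+^{\otimes k}\oplus\mathbb C\,P_-^{\otimes k}=\operatorname{Ann}_k(I(X_1))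
\]
by Lemma~\ref{lem:pairing}, and $J=I(X_1)$.

The rotation by the angle $\theta$ multiplies $u_\pm$ by $e^{\mp i\theta}$, and $\operatorname{diag}(1,-1)$ exchanges $u_+$ and $u_-$. So $\operatorname{Ann}_k(J)$ is irreducible under $O(2)$, though not under $SO(2)$. It would therefore have been enough to exhibit the single tensor $u_+^{\otimes 2k}$, which comes from the isotropic line $\mathbb Cu_+$. This is the form of the argument that generalizes.

For the initial ideal, $J\subset\operatorname{in}(I_{2,1})$ shows that $V(\operatorname{in}(I_{2,1}))$ lies in the two lines. It has dimension one because the circle does, so it contains one line; it is $O(2)$-stable, so it contains both. Now \eqref{eq:sandwich} gives $\operatorname{in}(I_{2,1})=J$.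
\end{example}

\section{Decomposing the annihilators}\label{sec:schur}

For larger $n$ the traceless tensors cannot be listed by hand, and $\operatorname{Ann}_k(J)$ is no longer irreducible. We decompose it by symmetry type. We first recall the facts needed.

\emph{Schur--Weyl duality.} Let $M_\mu$, $\mu\vdash N$, be the irreducible $\mathfrak S_N$-modules, with $M_{(N)}$ trivial. For a finite-dimensional space $W$ put $\mathbb S_\mu W=\operatorname{Hom}_{\mathfrak S_N}(M_\mu,W^{\otimes N})$. Then
\[
W^{\otimes N}=\bigoplus_{\mu\vdash N}\mathbb S_\mu W\otimes M_\mu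
\]
as a module for $GL(W)\times\mathfrak S_N$. The Schur functor $\mathbb S_\mu W$ is zero if $\ell(\mu)>\dim W$. Otherwise it is the irreducible $GL(W)$-module of highest weight $\mu$; these modules are pairwise non-isomorphic. The Young symmetrizer $c_\mu\in\mathbb C[\mathfrak S_N]$ kills $M_\nu$ for $\nu\neq\mu$ and maps $M_\mu$ onto a line.

\emph{Symmetric powers of $\mathrm{Sym}^2$.} Functorially in $W$,
\begin{equation}\label{eq:plethysm}
\mathrm{Sym}^k(\mathrm{Sym}^2W)=\bigoplus_{\lambda\vdash k}\mathbb S_{2\lambda}W;
\end{equation}
see for example \cite[Prop.~2.3.8]{Weyman}.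

\emph{Weyl's construction for the orthogonal group} \cite[Thm.~19.19]{FH}. For $\mu\vdash N$ the space $\mathbb S_{[\mu]}V=V^{[N]}\cap c_\mu V^{\otimes N}$ is zero or an irreducible $O(n)$-module. It is nonzero if and only if the lengths of the first two columns of the Young diagram of $\mu$ add up to at most $n$.

For any $W$ put $T_k(W)=(W^{\otimes2k})^{\Gamma_k}$. In characteristic zero symmetric tensors and symmetric powers agree, so $T_k(W)\cong\mathrm{Sym}^k(\mathrm{Sym}^2W)$. Schur--Weyl duality gives $T_k(W)=\bigoplus_\mu\mathbb S_\mu W\otimes M_\mu^{\Gamma_k}$, where $M_\mu^{\Gamma_k}$ does not depend on $W$. Comparing with \eqref{eq:plethysm} for $\dim W\ge2k$, we see that $M_\mu^{\Gamma_k}$ is a line $\mathbb Cw_\lambda$ if $\mu=2\lambda$ and is zero otherwise. Put $T_\lambda(W)=\mathbb S_{2\lambda}W\otimes w_\lambda$ and $T_\lambda=T_\lambda(V)$. For every subspace $L\subset V$ we obtain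
\begin{equation}\label{eq:TL}
T_k(L)=\bigoplus_{\lambda\vdash k}T_\lambda(L),\qquad T_\lambda(L)\subset T_\lambda\cap L^{\otimes2k},\qquad T_\lambda(L)\ne0\iff\ell(\lambda)\le\dim L .
\end{equation}
Also $T_k(L)$ is spanned by the $P^{\otimes k}$ with $P\in\mathrm{Sym}^2L$; this is the last assertion of Lemma~\ref{lem:pairing}, whose proof does not use the form, with $L$ in place of $V$. Finally put $T_\lambda^0=T_\lambda\cap V^{[2k]}$.

\begin{lemma}\label{lem:decomp}
$\operatorname{Ann}_k(J)=\bigoplus_{\lambda\vdash k}T^0_\lambda$, and $T^0_\lambda\cong\mathbb S_{[2\lambda]}V$ as $O(n)$-modules. This module is irreducible (and nonzero) if $\ell(\lambda)\le n/2$, and it is zero otherwise.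
\end{lemma}

\begin{proof}
Since $V^{[N]}$ is stable under $\mathfrak S_N$ and $O(n)$, we have $V^{[N]}=\bigoplus_\mu A_\mu\otimes M_\mu$, where $A_\mu=\operatorname{Hom}_{\mathfrak S_N}(M_\mu,V^{[N]})$ is an $O(n)$-submodule of $\mathbb S_\mu V$. For every nonzero $w\in M_\mu$ it follows that $(\mathbb S_\mu V\otimes w)\cap V^{[N]}=A_\mu\otimes w\cong A_\mu$. If $w$ spans $c_\mu M_\mu$, then $\mathbb S_\mu V\otimes w=c_\mu V^{\otimes N}$, so $A_\mu\cong\mathbb S_{[\mu]}V$. For $N=2k$, $\mu=2\lambda$ and $w=w_\lambda$ we get $T^0_\lambda=A_{2\lambda}\otimes w_\lambda\cong\mathbb S_{[2\lambda]}V$. Taking $\Gamma_k$-invariants in $V^{[2k]}$ gives $T_k\cap V^{[2k]}=\bigoplus_\lambda A_{2\lambda}\otimes w_\lambda$, which is the decomposition by Lemma~\ref{lem:traceless}. All parts of $2\lambda$ are even, so its first two columns both have length $\ell(\lambda)$, and Weyl's condition reads $2\ell(\lambda)\le n$.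
\end{proof}

The bound $\ell(\lambda)\le n/2$ is the algebraic counterpart of the bound $\operatorname{rank}P\le n/2$. For $n=2$ only $\lambda=(k)$ survives, in agreement with Example~\ref{ex:n2}. The next lemma shows that the minors impose the bound $\ell(\lambda)\le r$. It uses that the ideal $D_r$ generated by the $(r+1)\times(r+1)$ minors of a generic symmetric matrix is prime (Kutz 1974; De Concini--Procesi 1976; see \cite[\S6.3]{Weyman}).

\begin{lemma}\label{lem:Jr}
For $0\le r\le n/2$ we have $\operatorname{Ann}_k(J_r)=\bigoplus_{\lambda\vdash k,\ \ell(\lambda)\le r}T^0_\lambda$. In particular $J_{\lfloor n/2\rfloor}=J$.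
\end{lemma}

\begin{proof}
Since $D_r$ is prime, the Nullstellensatz shows that it is the vanishing ideal of the symmetric matrices of rank at most $r$. By \eqref{eq:basic} these form the union of the spaces $\mathrm{Sym}^2L$ with $\dim L=r$. Lemma~\ref{lem:pairing} and \eqref{eq:TL} give
\[
\operatorname{Ann}_k(D_r)=\sum_{\dim L=r}T_k(L)=\sum_{\dim L=r}\ \bigoplus_{\ell(\lambda)\le r}T_\lambda(L)\ \subset\ \bigoplus_{\ell(\lambda)\le r}T_\lambda .
\]
The left-hand side is $GL(V)$-stable, and for $\ell(\lambda)\le r$ it contains the nonzero subspace $T_\lambda(L)$ of the irreducible $GL(V)$-module $T_\lambda$. So it contains $T_\lambda$, and the inclusion is an equality. Now $\operatorname{Ann}_k(J_r)=\operatorname{Ann}_k(J)\cap\operatorname{Ann}_k(D_r)$, and both spaces are direct sums of subspaces of the $T_\lambda$; Lemma~\ref{lem:decomp} gives the formula. For $r=\lfloor n/2\rfloor$ the omitted summands are zero, so $\operatorname{Ann}_k(J_r)=\operatorname{Ann}_k(J)$ for all $k$.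
\end{proof}

\section{Radicality and the Hilbert function}\label{sec:radical}

Put $m=\lfloor n/2\rfloor$ and
\begin{equation}\label{eq:basis}
v_{\pm j}=\tfrac1{\sqrt2}(e_{2j-1}\pm ie_{2j})\quad(1\le j\le m),\qquad v_0=e_n\ \text{ if $n$ is odd}.
\end{equation}
These vectors form a basis of $V$ with $(v_a,v_b)=1$ if $a+b=0$ and $(v_a,v_b)=0$ otherwise. For $0\le r\le m$ the subspace $L_r=\langle v_1,\dots,v_r\rangle$ is isotropic of dimension $r$.

The proof of radicality repeats the last step of the proof of Lemma~\ref{lem:Jr}, with $O(n)$ in place of $GL(V)$ and an isotropic subspace in place of an arbitrary one.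

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Since $J_r\subset I(X_r)$, we have to show $\operatorname{Ann}_k(I(X_r))\supset\operatorname{Ann}_k(J_r)$ for all $k$. By Lemma~\ref{lem:pairing} the space $\operatorname{Ann}_k(I(X_r))$ is spanned by the $P^{\otimes k}$ with $P\in X_r$; it is $O(n)$-stable because $X_r$ is. Let $L=L_r$; this is where $r\le n/2$ is used. By \eqref{eq:basic} we have $\mathrm{Sym}^2L\subset X_r$, so $T_k(L)\subset\operatorname{Ann}_k(I(X_r))$.

Let $\lambda\vdash k$ with $\ell(\lambda)\le r$. By \eqref{eq:TL}, $T_\lambda(L)$ is a nonzero subspace of $T_k(L)$ and of $T_\lambda\cap L^{\otimes 2k}$. Tensors in $L^{\otimes2k}$ are traceless, so $T_\lambda(L)\subset T^0_\lambda$. Thus the $O(n)$-stable space $\operatorname{Ann}_k(I(X_r))$ meets the irreducible $O(n)$-module $T^0_\lambda$ nontrivially, and so contains it. By Lemma~\ref{lem:Jr} it contains $\operatorname{Ann}_k(J_r)$. Hence $J_r=I(X_r)$.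

The equality $J_m=J$ is part of Lemma~\ref{lem:Jr}. If $r<m$, then the block-diagonal matrix with $m$ blocks $N$ from \eqref{eq:N} lies in $X_m=V(J)$ but not in $X_r=V(J_r)$, so $J_r\neq J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d), with $J_r$ in place of $\operatorname{in}(I_{n,d})$]
The module $(S/J_r)_k$ is dual to $A=\operatorname{Ann}_k(J_r)$, and $A\cong\bigoplus_{\ell(\lambda)\le r}\mathbb S_{[2\lambda]}V$ by Lemmas~\ref{lem:decomp} and~\ref{lem:Jr}. It remains to see that $A$ is self-dual. The generators of $J_r$ have real coefficients, so $A$ is defined in $V^{\otimes2k}$ by linear equations with real coefficients and has a basis of real tensors. The form on $V$ induces an $O(n)$-invariant bilinear form on $V^{\otimes2k}$, which is the standard dot product of coordinate vectors. Its Gram matrix on a real basis of $A$ is positive definite. So the form is nondegenerate on $A$, and $A\cong A^*$. Once part (b) is proved, this is the statement of (d).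
\end{proof}

\begin{example}[$n=3$]\label{ex:n3}
Here $m=1$, and the equality $J_1=J$ can be seen directly: by the Cayley--Hamilton theorem the adjugate matrix, whose entries are the $2\times2$ minors up to sign, is
\[
\operatorname{adj}P=P^2-(\operatorname{tr}P)P+\tfrac12\bigl((\operatorname{tr}P)^2-\operatorname{tr}P^2\bigr)\cdot1 .
\]
The variety $X_1$ consists of the multiples of $uu^T$ with $(u,u)=0$. The conic of isotropic lines is parametrized by $u=(s^2-t^2,\ i(s^2+t^2),\ 2st)$. The coordinates of $u$ span the binary quadrics, so the entries of $uu^T$ span the binary quartics, and $X_1$ is the cone over a rational normal quartic curve. Hence $(S/J)_k$ is the space of binary forms of degree $4k$, of dimension $4k+1$. In degree two, $\dim S_2=21$, and $J\cap S_2$ is spanned by the six products $p_{ij}\operatorname{tr}P$ and the six entries of $P^2$; indeed $21-12=9$.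
\end{example}

\section{The components of $X_r$}\label{sec:geom}

By \eqref{eq:basic}, a matrix in $X_r$ is a symmetric tensor on an isotropic subspace. So the geometry of $X_r$ is governed by the \emph{isotropic Grassmannian} $OG(r,n)$, the closed subvariety of $\mathrm{Gr}(r,n)$ formed by the isotropic subspaces of dimension $r$. We use Witt's theorem: every isometry between subspaces of $V$ extends to an element of $O(n)$, and every isotropic subspace lies in one of dimension $\lfloor n/2\rfloor$. Put $G=SO(n)$, a connected group of index two in $O(n)$.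

\begin{lemma}\label{lem:OG}
Let $0\le r\le n/2$. The group $O(n)$ acts transitively on $OG(r,n)$. The group $G$ acts transitively if $2r<n$. If $2r=n$, then $G$ has exactly two orbits, and every $h\in O(n)$ with $\det h=-1$ exchanges them. Every $G$-orbit is a smooth irreducible projective variety of dimension $r(n-r)-\binom{r+1}2$.
\end{lemma}

\begin{proof}
Every linear isomorphism between isotropic subspaces is an isometry, so Witt's theorem gives transitivity of $O(n)$. Let $L\in OG(r,n)$ and $\det h=-1$. Then $OG(r,n)=GL\cup hGL$, where $GL$ denotes the orbit of $L$ and $hGL=GhL$. The two orbits coincide if and only if $hL=gL$ for some $g\in G$, that is, if and only if the stabilizer of $L$ in $O(n)$ contains an element of determinant $-1$.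

Let $2r<n$. The radical of the form on $L^\perp$ is $L^\perp\cap L^{\perp\perp}=L$, and $\dim L^\perp/L=n-2r>0$. So the form is nonzero on $L^\perp$, and there is $w\in L^\perp$ with $(w,w)\neq0$. The reflection in $w^\perp$ fixes $L$ pointwise and has determinant $-1$.

Let $2r=n$, and let $u\in O(n)$ stabilize $L$. Now $L=L^\perp$, so the form identifies $V/L$ with $L^*$, and $u$ acts on $V/L$ by the inverse transpose of $u|_L$. Hence $\det u=\det(u|_L)\det(u|_L)^{-1}=1$, and the orbits are distinct.

An orbit of the connected group $G$ is smooth and irreducible, and its boundary consists of orbits of smaller dimension. The two orbits $GL$ and $hGL$ have the same dimension and cover the projective variety $OG(r,n)$, so both are closed and have dimension $\dim OG(r,n)$. To compute it, let $Y$ be the set of $n\times r$ matrices $A$ of rank $r$ with $A^TA=0$. The differential of $A\mapsto A^TA$ at $A$ is $\dot A\mapsto\dot A^TA+A^T\dot A$. It is onto the symmetric $r\times r$ matrices: given $C=C^T$, choose $\dot A$ with $A^T\dot A=C/2$, which is possible because $A^T:\mathbb C^n\to\mathbb C^r$ is surjective.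 So $Y$ is smooth of pure dimension $nr-\binom{r+1}2$. The map $A\mapsto\operatorname{im}A$ from $Y$ onto $OG(r,n)$ has fibers isomorphic to $GL_r$, of dimension $r^2$.
\end{proof}

For a $G$-orbit $\Omega\subset OG(r,n)$ let $\mathcal R\subset V\otimes\mathcal O_\Omega$ be the tautological bundle, with fiber $L$ at $L$, and put
\[
Z_\Omega=\{(L,P)\in\Omega\times E:\ P\in\mathrm{Sym}^2L\},\qquad q:Z_\Omega\to E,\ (L,P)\mapsto P,\qquad X_\Omega=q(Z_\Omega).
\]
Thus $Z_\Omega$ is the total space of $\mathrm{Sym}^2\mathcal R$, and $X_\Omega=G\cdot\mathrm{Sym}^2L$ for any $L\in\Omega$.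

\begin{proposition}\label{prop:geom}
Let $0\le r\le n/2$. For each $G$-orbit $\Omega\subset OG(r,n)$, the variety $Z_\Omega$ is smooth and irreducible, $X_\Omega$ is closed and irreducible of dimension $r(n-r)$, and $q:Z_\Omega\to X_\Omega$ is proper and birational. The $X_\Omega$ are pairwise distinct, they are the irreducible components of $X_r$, and $O(n)$ permutes them transitively.
\end{proposition}

\begin{proof}
As a vector bundle of rank $\binom{r+1}2$ over $\Omega$, the variety $Z_\Omega$ is smooth and irreducible, and $\dim Z_\Omega=r(n-r)$ by Lemma~\ref{lem:OG}. As a subbundle of the trivial bundle it is closed in $\Omega\times E$. Since $\Omega$ is projective, $q$ is proper, and $X_\Omega$ is closed and irreducible. Let $X^\circ_\Omega\subset X_\Omega$ be the open subset of matrices of rank $r$; it is nonempty. If $(L,P)\in Z_\Omega$ and $\operatorname{rank}P=r$, then $L=\operatorname{im}P$ by \eqref{eq:basic}. So $q$ is bijective over $X_\Omega^\circ$ with inverse $P\mapsto(\operatorname{im}P,P)$. The inverse is a morphism: where a given set of $r$ columns of $P$ is linearly independent, $\operatorname{im}P$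 is their span. Hence $q$ is birational and $\dim X_\Omega=r(n-r)$. Also $\operatorname{im}P\in\Omega$ for $P\in X^\circ_\Omega$, so $\Omega$ is determined by $X_\Omega$.

By \eqref{eq:basic}, $X_\Omega\subset X_r$. Conversely, for $P\in X_r$ the image is isotropic of dimension at most $r$. By Witt's theorem it lies in an isotropic subspace of dimension $\lfloor n/2\rfloor\geq r$, hence in one of dimension $r$, say $L$, and $P\in\mathrm{Sym}^2L$. So $X_r$ is the union of the $X_\Omega$. These are distinct closed irreducible sets of the same dimension, hence they are the components. Finally $hX_\Omega=X_{h\Omega}$ for $h\in O(n)$, and $O(n)$ permutes the orbits transitively.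
\end{proof}

The dimension count has a simple reading: isotropy imposes $\binom{r+1}2$ conditions on $L\in\mathrm{Gr}(r,n)$, and the choice of $P\in\mathrm{Sym}^2L$ returns the same number of parameters, so $\dim X_r=\dim\mathrm{Gr}(r,n)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
By Lemma~\ref{lem:OG} and Proposition~\ref{prop:geom}, $X_r$ is irreducible if $2r<n$ and has exactly two components if $2r=n$. By part (a), $J_r=I(X_r)$, which is prime if and only if $X_r$ is irreducible.
\end{proof}

\section{The initial ideal}\label{sec:initial}

We need the dimension of $\mathrm{pGr}(d,n)$ and the fact that passing to the initial ideal preserves dimension.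

\begin{lemma}\label{lem:pGr}
The variety $\mathrm{pGr}(d,n)$ is a single $O(n)$-orbit, irreducible of dimension $d(n-d)$. All its points have rank $d$, and $I_{n,d}$ is prime.
\end{lemma}

\begin{proof}
Let $P\in\mathrm{pGr}(d,n)$. Since $P^2=P$, we have $V=\operatorname{im}P\oplus\ker P$ and $\operatorname{rank}P=\operatorname{tr}P=d$. Since $P=P^T$, we have $(Px,y)=(x,Py)=0$ for $y\in\ker P$, so the sum is orthogonal and the form is nondegenerate on both summands. Over $\mathbb C$ both have orthonormal bases, which together form the columns of a matrix $g\in O(n)$ with $P=gP_0g^{-1}$, $P_0=\operatorname{diag}(1_d,0)$. The stabilizer of $P_0$ is $O(d)\times O(n-d)$, so the orbit has dimension $\binom n2-\binom d2-\binom{n-d}2=d(n-d)$. The stabilizer contains $\operatorname{diag}(-1,1,\dots,1)$, so the connected group $G$ is already transitive and the orbit is irreducible.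

It remains to show that $S/I_{n,d}$ is reduced, which can be checked after localizing at each maximal ideal, and by homogeneity only at $P_0$. A tangent vector $\dot P=\left(\begin{smallmatrix}A&C\\ C^T&A'\end{smallmatrix}\right)\in E$ to the scheme defined by $I_{n,d}$ satisfies
\[
0=P_0\dot P+\dot PP_0-\dot P=\begin{pmatrix}A&0\\0&-A'\end{pmatrix}.
\]
So the Zariski tangent space has dimension at most $d(n-d)$, the dimension of the local ring. The local ring is therefore regular, hence a domain.
\end{proof}

\begin{lemma}\label{lem:homog}
Let $I\subset S$ be a proper ideal and $R=S[t]/I^h$, graded with $\deg t=1$. A homogeneous $\Phi\in S[t]$ lies in $I^h$ if and only if $\Phi|_{t=1}\in I$. The element $t$ is a nonzerodivisor on $R$, $R/tR=S/\operatorname{in}(I)$, and $\dim V(\operatorname{in}(I))=\dim V(I)$.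
\end{lemma}

\begin{proof}
Setting $t=1$ maps $F^h$ to $F$, hence $I^h$ into $I$. Conversely a nonzero homogeneous $\Phi$ equals $t^j(\Phi|_{t=1})^h$ for some $j\ge0$. This proves the criterion. If $\Phi$ is homogeneous and $t\Phi\in I^h$, then $\Phi|_{t=1}\in I$, so $\Phi\in I^h$; since $I^h$ is homogeneous, $t$ is a nonzerodivisor. Setting $t=0$ maps $F^h$ to $\operatorname{in}(F)$, so $R/tR=S/\operatorname{in}(I)$. Let $S_{\le k}$ be the space of polynomials of degree at most $k$. By the criterion, $t=1$ identifies $R_k$ with $S_{\le k}/(I\cap S_{\le k})$. The exact sequences $0\to R_{j-1}\to R_j\to(S/\operatorname{in}(I))_j\to0$ give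
\[
\dim S_{\le k}/(I\cap S_{\le k})=\sum_{j\le k}\dim(S/\operatorname{in}(I))_j=\dim S_{\le k}/(\operatorname{in}(I)\cap S_{\le k}).
\]
For any proper ideal $\mathfrak a$ the function $k\mapsto\dim S_{\le k}/(\mathfrak a\cap S_{\le k})$ agrees for large $k$ with a polynomial of degree $\dim V(\mathfrak a)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
\emph{Reduction to $d\le n/2$.} Let $\sigma$ be the automorphism of $S$ given by $P\mapsto1-P$. It fixes the entries of $P^2-P$, because $(1-P)^2-(1-P)=P^2-P$, and it sends $\operatorname{tr}P-d$ to $-(\operatorname{tr}P-(n-d))$. So $\sigma(I_{n,d})=I_{n,n-d}$. For $F$ of degree $k$ we have $\operatorname{in}(\sigma F)=(-1)^k\operatorname{in}(F)$. Hence $\operatorname{in}(I_{n,d})=\operatorname{in}(I_{n,n-d})$, and we may assume $d=r\le n/2$. Write $I=I_{n,d}$.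

\emph{The inclusion $J_r\subset\operatorname{in}(I)$.} The highest components of the generators of $I$ are the generators of $J$. The $(r+1)\times(r+1)$ minors vanish on $\mathrm{pGr}(r,n)$ by Lemma~\ref{lem:pGr}. Since $I$ is prime, it contains them, and they are homogeneous, so they lie in $\operatorname{in}(I)$.

\emph{The equality $V(\operatorname{in}(I))=X_r$.} By the previous step $V(\operatorname{in}(I))\subset X_r$. By Lemmas~\ref{lem:pGr} and~\ref{lem:homog} it has an irreducible component of dimension $r(n-r)$. This component lies in some $X_\Omega$, which is irreducible of the same dimension by Proposition~\ref{prop:geom}, so it equals $X_\Omega$. When $n=2r$, dimension alone does not give the second component; symmetry does. The group $O(n)$ preserves $I$ and acts on $S$ by linear substitutions, which commute with taking highest components. So $V(\operatorname{in}(I))$ is $O(n)$-stable, and it contains every component of $X_r$ because $O(n)$ permutes them transitively.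

Together with part (a), this establishes every step of \eqref{eq:sandwich}.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
For $d=\lfloor n/2\rfloor$ neither the primality of $D_r$ nor that of $I_{n,d}$ is needed. With Lemma~\ref{lem:decomp} in place of Lemma~\ref{lem:Jr}, the proof of part (a) gives $J=I(X_{\lfloor n/2\rfloor})$ directly, and in the proof of part (b) the primality of $I_{n,d}$ served only to place the minors in $I_{n,d}$.
\end{remark}

\section{Singularities and the Cohen--Macaulay property}\label{sec:sing}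

A normal variety $X$ has \emph{rational singularities} if there is a proper birational morphism $q:Z\to X$ with $Z$ smooth and $R^iq_*\mathcal O_Z=0$ for $i>0$. In characteristic zero such a variety is Cohen--Macaulay (Kempf). Proposition~\ref{prop:geom} provides the candidate $q:Z_\Omega\to X_\Omega$, and since $Z_\Omega$ is a homogeneous bundle, the cohomology of $\mathcal O_{Z_\Omega}$ can be computed by representation theory.

\subsection*{Weights}
We use the basis \eqref{eq:basis}. The maximal torus of $G$ acts on $v_{\pm j}$ by the character $\pm\varepsilon_j$ (written additively) and trivially on $v_0$. Let $B\subset G$ be the Borel subgroup with positive roots $\varepsilon_i\pm\varepsilon_j$ $(i<j)$, together with $\varepsilon_i$ if $n$ is odd. A weight $\nu=\sum\nu_j\varepsilon_j=(\nu_1,\dots,\nu_m)\in\mathbb Z^m$ is dominant if $\nu_1\ge\dots\ge\nu_m\ge0$ for $n=2m+1$, and if $\nu_1\ge\dots\ge\nu_{m-1}\ge|\nu_m|$ for $n=2m$; for $n=2$ this condition is empty. Let $W_\nu$ be the irreducible $G$-module of highest weight $\nu$.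

A root vector for the root $\alpha$ maps a vector of weight $\chi$ to one of weight $\chi+\alpha$. For $k>0$ and $\alpha$ positive, $\varepsilon_k+\alpha$ is a weight of $V$ only for $\alpha=\varepsilon_i-\varepsilon_k$, $i<k$, and then it is $\varepsilon_i$. For $n=2m$, $-\varepsilon_m+\alpha$ is a weight only for $\alpha=\varepsilon_i+\varepsilon_m$, $i<m$, and then it is $\varepsilon_i$. Hence $B$ stabilizes $L_r=\langle v_1,\dots,v_r\rangle$ and, for $n=2m$, both
\[
L^+=\langle v_1,\dots,v_{m-1},v_m\rangle\qquad\text{and}\qquad L^-=\langle v_1,\dots,v_{m-1},v_{-m}\rangle,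
\]
and it acts on these spaces by upper triangular matrices in the listed ordered bases. The orthogonal map that exchanges $v_m$ and $v_{-m}$ and fixes the other basis vectors has determinant $-1$ and exchanges $L^+$ and $L^-$. By Lemma~\ref{lem:OG}, $L^+$ and $L^-$ lie in different $G$-orbits $\Omega^+$ and $\Omega^-$. So every $G$-orbit $\Omega\subset OG(r,n)$ contains one of these subspaces $L$. For $\ell(\lambda)\le r$ define
\[
\nu_\Omega(\lambda)=
\begin{cases}
(2\lambda_1,\dots,2\lambda_r,0,\dots,0)&\text{if }2r<n,\\
(2\lambda_1,\dots,2\lambda_{m-1},\pm2\lambda_m)&\text{if }n=2m,\ r=m,\ \Omega=\Omega^\pm.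
\end{cases}
\]
These weights are dominant.

We use the Borel--Weil--Bott theorem in the following form. Let $G$ be a connected reductive group, $B\subset Q\subset G$ a Borel and a parabolic subgroup, and $U$ an irreducible $Q$-module. Let $\nu$ be the weight of the unique $B$-stable line in $U$, and let $\mathcal U$ be the homogeneous bundle on $G/Q$ with fiber $U$ at the base point. If $\nu$ is dominant, then $H^0(G/Q,\mathcal U^*)\cong W_\nu^*$ and $H^i(G/Q,\mathcal U^*)=0$ for $i>0$. (For $G=GL(V)$ and $U$ the line fixed by $B$, this says $H^0(\mathbb P(V),\mathcal O(1))=V^*$.)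

\begin{lemma}\label{lem:bott}
For $\ell(\lambda)\le r$ we have $H^0(\Omega,\mathbb S_{2\lambda}\mathcal R^*)\cong W_{\nu_\Omega(\lambda)}^*$ and $H^i(\Omega,\mathbb S_{2\lambda}\mathcal R^*)=0$ for $i>0$.
\end{lemma}

\begin{proof}
Let $L\in\Omega$ be the $B$-stable subspace above and $Q\supset B$ its stabilizer in $G$, so $\Omega=G/Q$. The restriction $Q\to GL(L)$ is onto: let $L'$ be the span of the basis vectors $v_{-a}$ with $v_a\in L$, and let $g\in GL(L)$ act on $L'\cong L^*$ by the inverse transpose and trivially on the remaining basis vectors; this is an element of $O(n)$ of determinant one. So $U=\mathbb S_{2\lambda}L$ is an irreducible $Q$-module. Since $B$ acts on $L$ by upper triangular matrices, it stabilizes the highest weight line of $\mathbb S_{2\lambda}L$ for $GL(L)$. The weight of this line is $\sum_j2\lambda_j\chi_j$, where $\chi_j$ is the weight of the $j$-th basis vector of $L$; this is $\nu_\Omega(\lambda)$. Finally $\mathcal U=\mathbb S_{2\lambda}\mathcal R$, and $\mathbb S_{2\lambda}(\mathcal R^*)\cong(\mathbb S_{2\lambda}\mathcal R)^*$ in characteristic zero.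
\end{proof}

\subsection*{The components are normal with rational singularities}

\begin{proposition}\label{prop:rat}
Let $0\le r\le n/2$ and let $\Omega\subset OG(r,n)$ be a $G$-orbit. Then $X_\Omega$ is normal with rational singularities. Moreover $\operatorname{Ann}_k(I(X_\Omega))=\bigoplus_{\lambda\vdash k,\ \ell(\lambda)\le r}U_\lambda$, where $U_\lambda\subset T_\lambda^0$ is a $G$-submodule isomorphic to $W_{\nu_\Omega(\lambda)}$.
\end{proposition}

\begin{proof}
Write $Z=Z_\Omega$, $X=X_\Omega$. The projection $\pi:Z\to\Omega$ is affine with $\pi_*\mathcal O_Z=\bigoplus_k\mathrm{Sym}^k(\mathrm{Sym}^2\mathcal R^*)$. Since \eqref{eq:plethysm} is functorial, it applies to vector bundles, and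
\[
H^i(Z,\mathcal O_Z)=\bigoplus_kH^i\bigl(\Omega,\mathrm{Sym}^k(\mathrm{Sym}^2\mathcal R^*)\bigr)=\bigoplus_{\ell(\lambda)\le r}H^i(\Omega,\mathbb S_{2\lambda}\mathcal R^*).
\]
By Lemma~\ref{lem:bott} this vanishes for $i>0$, and for $i=0$ each summand is an irreducible $G$-module.

Vanishing alone says nothing about normality: we must show that every regular function on $Z$ comes from $X$. The pullback $q^*:S\to H^0(Z,\mathcal O_Z)$ is induced by the restriction $V^*\otimes\mathcal O_\Omega\to\mathcal R^*$. By \eqref{eq:plethysm}, $S_k=\mathrm{Sym}^k(\mathrm{Sym}^2V^*)=\bigoplus_{\lambda\vdash k}\mathbb S_{2\lambda}V^*$, and by functoriality $q^*$ is the direct sum of $G$-equivariant maps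
\[
\phi_\lambda:\mathbb S_{2\lambda}V^*\to H^0(\Omega,\mathbb S_{2\lambda}\mathcal R^*),
\]
whose target is zero for $\ell(\lambda)>r$. Let $\ell(\lambda)\le r$. Composing $\phi_\lambda$ with evaluation at $L\in\Omega$ gives the map $\mathbb S_{2\lambda}V^*\to\mathbb S_{2\lambda}L^*$ induced by $V^*\to L^*$. It is surjective because $V^*\to L^*$ has a linear section, and $\mathbb S_{2\lambda}L^*\neq0$. So $\phi_\lambda\ne0$, and $\phi_\lambda$ is surjective because its target is irreducible. Hence $q^*$ is onto. Its kernel is $I(X)$, since $q(Z)=X$ and $Z$ is reduced. Thus $\mathbb C[X]=H^0(Z,\mathcal O_Z)$.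

The ring $H^0(Z,\mathcal O_Z)$ is the intersection of the local rings of the smooth variety $Z$, so it is integrally closed in $\mathbb C(Z)=\mathbb C(X)$, and $X$ is normal. Since $X$ is affine, $R^iq_*\mathcal O_Z$ is the sheaf associated with $H^i(Z,\mathcal O_Z)$, which is zero for $i>0$. With Proposition~\ref{prop:geom}, $X$ has rational singularities.

For the last assertion, $I(X)\cap S_k=\bigoplus_{\lambda\vdash k}\ker\phi_\lambda$. The pairing of Lemma~\ref{lem:pairing} is perfect and $GL(V)$-invariant, and the nonzero $T_\lambda$ are pairwise non-isomorphic irreducible modules. By Schur's lemma the summand $\mathbb S_{2\lambda}V^*\cong T_\lambda^*$ pairs trivially with $T_{\lambda'}$ for $\lambda'\ne\lambda$ and perfectly with $T_\lambda$. Hence $\operatorname{Ann}_k(I(X))=\bigoplus_\lambda U_\lambda$, where $U_\lambda\subset T_\lambda$ is the annihilator of $\ker\phi_\lambda$. It is dual to the image of $\phi_\lambda$, so it is $W_{\nu_\Omega(\lambda)}$ for $\ell(\lambda)\le r$ and zero otherwise. Since $J\subset I(X)$, we have $U_\lambda\subset\operatorname{Ann}_k(J)\cap T_\lambda=T^0_\lambda$.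
\end{proof}

If $2r<n$, then $X_r=X_\Omega$ for $\Omega=OG(r,n)$, which proves Theorem~\ref{thm:sing}(a).

\subsection*{The intersection of the two components}

Let $n=2m$, $X^\pm=X_{\Omega^\pm}$ and $I^\pm=I(X^\pm)$. The union $X_m=X^+\cup X^-$ is not covered by Proposition~\ref{prop:rat}. To control it we need the ideal $I^++I^-$ itself, not only its zero set. For $n=2$ it is $\langle a+c,\ a+ib,\ a-ib\rangle$, the maximal ideal $J_0$ of the origin; dually, the lines $\mathbb Cu_+^{\otimes 2k}$ and $\mathbb Cu_-^{\otimes2k}$ of Example~\ref{ex:n2} carry different characters of $SO(2)$ and meet in zero. The general argument is the same.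

\begin{proof}[Proof of Theorem~\ref{thm:sing}(b)]
Normality and rational singularities are contained in Proposition~\ref{prop:rat}. Let $U^\pm_\lambda\subset T_\lambda^0$ be the modules given there for $\Omega^\pm$. If $\ell(\lambda)=m$, then $\lambda_m>0$, so $\nu_{\Omega^+}(\lambda)\ne\nu_{\Omega^-}(\lambda)$. Then $U_\lambda^+$ and $U_\lambda^-$ are non-isomorphic irreducible $G$-modules, and the common submodule $U_\lambda^+\cap U_\lambda^-$ is zero. Therefore, by Lemma~\ref{lem:Jr},
\[
\operatorname{Ann}_k(I^++I^-)=\bigoplus_{\ell(\lambda)\le m}(U_\lambda^+\cap U_\lambda^-)\ \subset\bigoplus_{\ell(\lambda)\le m-1}T^0_\lambda=\operatorname{Ann}_k(J_{m-1}),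
\]
which means $J_{m-1}\subset I^++I^-$. Conversely, $2(m-1)<n$, so $X_{m-1}=G\cdot\mathrm{Sym}^2L_{m-1}$ by Lemma~\ref{lem:OG} and Proposition~\ref{prop:geom}. Since $L_{m-1}\subset L^+\cap L^-$, we get $X_{m-1}\subset X^+\cap X^-$, and so $I^++I^-\subset I(X_{m-1})=J_{m-1}$ by Theorem~\ref{thm:main}(a). Finally $\dim X_{m-1}=(m-1)(m+1)=m^2-1$ and $\dim X^\pm=m^2$.
\end{proof}

\subsection*{Depth}

For finitely generated graded modules over a polynomial ring, depth is taken with respect to the ideal generated by the variables. A graded quotient ring is Cohen--Macaulay if and only if its depth equals its dimension. In a short exact sequence $0\to A'\to A\to A''\to0$ of nonzero graded modules, $\operatorname{depth}A'\ge\min(\operatorname{depth}A,\operatorname{depth}A''+1)$. Dividing by a homogeneous nonzerodivisor of positive degree lowers both depth and dimension by one.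

\begin{proof}[Proof of Theorem~\ref{thm:sing}(c)]
By Theorem~\ref{thm:main}, $S/\operatorname{in}(I_{n,d})=S/J_r=\mathbb C[X_r]$. If $2r<n$, this ring is Cohen--Macaulay by part (a). Let $n=2m$ and $r=m$. Then $J_m=I(X^+\cup X^-)=I^+\cap I^-$, and part (b) gives the exact sequence
\[
0\to S/J_m\to S/I^+\oplus S/I^-\to S/J_{m-1}\to0,
\]
with maps $F\mapsto(F,F)$ and $(F,F')\mapsto F-F'$. Both summands in the middle are Cohen--Macaulay of dimension $m^2$ by part (b), and $S/J_{m-1}$ is Cohen--Macaulay of dimension $m^2-1$ by part (a). Hence $\operatorname{depth}S/J_m\ge\min(m^2,(m^2-1)+1)=m^2=\dim S/J_m$. Here the codimension one in part (b) is exactly what the inequality requires.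

Embed $E$ in $\mathbb P(E\oplus\mathbb C)$ by $P\mapsto[P:1]$, with $t$ the last coordinate, and let $I=I_{n,d}$. A homogeneous $\Phi\in S[t]$ vanishes on the closure of $\mathrm{pGr}(d,n)$ if and only if $\Phi|_{t=1}$ vanishes on $\mathrm{pGr}(d,n)$. Since $I$ is prime, this means $\Phi|_{t=1}\in I$, that is, $\Phi\in I^h$ by Lemma~\ref{lem:homog}. So $R=S[t]/I^h$ is the homogeneous coordinate ring of the closure, and the assertion is that $R$ is Cohen--Macaulay. By Lemma~\ref{lem:homog}, $t$ is a nonzerodivisor on $R$ and $R/tR=S/\operatorname{in}(I)$ is Cohen--Macaulay. Hence so is $R$.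
\end{proof}

\begin{thebibliography}{9}

\bibitem{DFRS}
Karel Devriendt, Hannah Friedman, Bernhard Reinke and Bernd Sturmfels,
\emph{The Two Lives of the Grassmannian}, arXiv:2401.03684 (2024).

\bibitem{FH}
Fulton and Harris, \emph{Representation Theory}.

\bibitem{Weyman}
Weyman, \emph{Cohomology of Vector Bundles and Syzygies}.

\end{thebibliography}
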